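
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{claim}[theorem]{Claim}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Strong odd clique immersions in graphs\\ with independence number two}


\begin{abstract}
Let $G$ be a graph with independence number at most $2$ and with no strong odd $K_t$-immersion. It is known that $\chi(G)\le\lceil\frac32(t-1)\rceil$, and Echeverr\'ia and McDonald conjectured that the constant $\frac32$ is not best possible. We prove this conjecture by showing that $\chi(G)\le\lfloor\frac54(t-1)\rfloor$. We then show that $\chi(G)\le c(t-1)+O_c(1)$ for every $c>c_0$, where $c_0=1.2327\ldots$ is an explicit algebraic number, and deduce that a bound of the form $\lceil c(t-1)\rceil$ holds for some $c<\frac54$.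
\end{abstract}

\section{Introduction}

All graphs are finite and simple. A graph $G$ contains a graph $F$ as an \emph{immersion} if there are an injective map $\varphi\colon V(F)\to V(G)$ and pairwise edge-disjoint paths $P_{uv}$ in $G$, one for each edge $uv\in E(F)$, such that $P_{uv}$ has endpoints $\varphi(u)$ and $\varphi(v)$. The vertices in $\varphi(V(F))$ are the \emph{terminals}. The immersion is \emph{strong} if no terminal is an interior vertex of one of the paths, and \emph{odd} (or \emph{totally odd}) if all the paths have odd length. Paths may share vertices; only their edges must be distinct. A subgraph isomorphic to $K_t$ gives a strong odd $K_t$-immersion in which all paths have length~$1$.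

We write $\alpha$, $\omega$ and $\chi$ for the independence number, the clique number and the chromatic number. We study the following question: how large can $\chi(G)$ be if $\alpha(G)\le2$ and $G$ has no strong odd $K_t$-immersion? The known bound, see \cite{EM}, is
\begin{equation}\label{eq:threehalves}
\chi(G)\le\Big\lceil\tfrac32(t-1)\Big\rceil .
\end{equation}
Echeverr\'ia and McDonald \cite{EM} conjecture that the constant $\frac32$ is not best possible, that is, that there is a constant $c<\frac32$ such that
\begin{equation}\label{eq:admissible}
\chi(G)\le\lceil c(t-1)\rceil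
\end{equation}
for every positive integer $t$ and every graph $G$ with $\alpha(G)\le2$ and no strong odd $K_t$-immersion. We prove the conjecture.

\paragraph{What to expect.} If $\alpha(G)\le2$, then every color class has at most two vertices, so $\chi(G)\ge\frac12|V(G)|$ and the chromatic number is large for a trivial reason. The clique number can be smaller. The smallest example is the five-cycle $C_5=a_1a_2a_3a_4a_5$, with $\chi=3$ and $\omega=2$. The join of $r$ disjoint five-cycles has $\chi=3r$ and $\omega=2r$, so cliques alone cannot give a constant below $\frac32$. Immersions do better: in $C_5$, the edges $a_1a_2$, $a_2a_3$ and the path $a_3a_4a_5a_1$ of length $3$ form a strong odd $K_3$-immersion, and combining these over the $r$ factors gives a strong odd $K_{3r}$-immersion in the join, which matches $\chi$. In the other direction, $K_{t-1}$ has chromatic number $t-1$ and too few vertices for a $K_t$-immersion, so no $c<1$ satisfies \eqref{eq:admissible} for large $t$. These examples leave $c=1$ possible, and we do not decide whether it is.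

\paragraph{Results.} Let $s(G)$ be the largest $t\ge0$ such that $G$ has a strong odd $K_t$-immersion. From such an immersion we may drop terminals: if $T'$ is a subset of the terminals, the paths with both ends in $T'$ form a strong odd $K_{|T'|}$-immersion. Hence $G$ has no strong odd $K_t$-immersion if and only if $s(G)\le t-1$, and upper bounds for $\chi$ amount to lower bounds for $s$. Clearly $s(G)\ge\omega(G)$, and $s(G')\le s(G)$ for every subgraph $G'$ of $G$.

\begin{theorem}\label{thm:A}
If $\alpha(G)\le2$, then $s(G)\ge\lceil\frac45\chi(G)\rceil$. Consequently, for every positive integer $t$, if $\alpha(G)\le2$ and $G$ has no strong odd $K_t$-immersion, then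
\[
\chi(G)\le\Big\lfloor\tfrac54(t-1)\Big\rfloor\le\Big\lceil\tfrac54(t-1)\Big\rceil .
\]
\end{theorem}

So \eqref{eq:admissible} holds with $c=\frac54$. The theorem follows from a bound in terms of the number of vertices.

\begin{theorem}\label{thm:vertices}
Let $G$ have $n\ge1$ vertices, $n\ne2$, and $\alpha(G)\le2$. Then
\[
s(G)\ge g(n):=\Big\lfloor\frac{2n+6}5\Big\rfloor .
\]
\end{theorem}

The exception $n=2$ is real: $g(2)=2$, but two non-adjacent vertices have $s=1$.

The constant can be improved further. Let $\psi=1.4655\ldots$ be the real root of $\psi^3=\psi^2+1$ and put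
\[
c_0=\frac{1+\psi}2,\qquad 1.2327<c_0<1.2328 .
\]

\begin{theorem}\label{thm:B}
For every $c>c_0$ there is a constant $C$ such that, for every positive integer $t$, every graph $G$ with $\alpha(G)\le2$ and no strong odd $K_t$-immersion satisfies $\chi(G)\le c(t-1)+C$.
\end{theorem}

\begin{corollary}\label{cor:C}
There is a constant $c<\frac54$ such that $\chi(G)\le\lceil c(t-1)\rceil$ for every positive integer $t$ and every graph $G$ with $\alpha(G)\le2$ and no strong odd $K_t$-immersion. No $c<1$ has this property.
\end{corollary}

Thus the infimum of the constants $c$ admissible in \eqref{eq:admissible} lies in $[1,\frac54)$. All immersions constructed below use only paths of length $1$ or $3$.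

\paragraph{Plan.} Section~\ref{sec:reduction} uses matchings in the complement to reduce Theorem~\ref{thm:A} to Theorem~\ref{thm:vertices}. The latter is proved by induction: remove an induced five-cycle of $G$, take an immersion of what remains, and add two vertices of the cycle as new terminals. Section~\ref{sec:toy} shows the routing on one terminal and one auxiliary vertex, and Section~\ref{sec:vertices} gives the proof. These sections are self-contained and do not use \eqref{eq:threehalves}. For Theorem~\ref{thm:B} (Sections~\ref{sec:asymptotic} and~\ref{sec:finish}) we choose the terminals at random and connect almost all non-adjacent pairs at once, first fractionally by max-flow min-cut and then integrally by a theorem on edge-colorings of hypergraphs; the few remaining pairs are routed greedily through a reserved set of vertices.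

\paragraph{Notation.} We write $x\sim y$ if $xy\in E(G)$, and $x\not\sim y$ if $x\neq y$ and $xy\notin E(G)$. Throughout, $H=\overline G$ is the complement, and $\nu$ denotes the matching number. We write $N_G(x)$, $N_H(x)$ for neighborhoods and $d_H(x)$ for the degree in $H$. We use constantly that $\alpha(G)\le2$ if and only if $H$ is triangle-free, and that then
\begin{equation}\label{eq:clique}
\text{the non-neighbors of any vertex form a clique of } G .
\end{equation}

\section{From the chromatic number to the number of vertices}\label{sec:reduction}

Let $\alpha(L)\le2$. A proper coloring of $L$ partitions the vertices into single vertices and non-adjacent pairs, and the pairs form a matching of $\overline L$. Hence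
\begin{equation}\label{eq:chinu}
\chi(L)=|V(L)|-\nu(\overline L).
\end{equation}
We now show that it suffices to treat graphs with $|V(G)|=2\chi(G)-1$ and joins of such graphs.

\begin{lemma}\label{lem:join}
If $G$ is the join of $G_1,\dots,G_r$, then $\chi(G)=\sum_i\chi(G_i)$ and $s(G)\ge\sum_is(G_i)$.
\end{lemma}

\begin{proof}
Different factors of a join use disjoint sets of colors, which gives the first claim. For the second, take an optimal immersion in every $G_i$ and join terminals in different factors by the edge between them. Paths from different factors are edge-disjoint, the new edges run between factors, and the interior vertices of each path stay in its factor and avoid its terminals.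
\end{proof}

The next lemma is a classical lemma of Gallai; we include its short proof.

\begin{lemma}[Gallai's lemma]\label{lem:gallai}
Let $F$ be a connected graph with $\nu(F-v)=\nu(F)$ for every vertex $v$. Then $|V(F)|=2\nu(F)+1$.
\end{lemma}

\begin{proof}
By assumption every vertex is missed by some maximum matching, so no maximum matching is perfect. It remains to show that no maximum matching misses two vertices.

Suppose otherwise. Among all maximum matchings $M$ and pairs of distinct vertices $u,v$ missed by $M$, choose one with $\operatorname{dist}(u,v)$ minimum. By maximality of $M$, $uv$ is not an edge, so a shortest $u$--$v$ path has an interior vertex $w$, and $w$ is closer to both $u$ and $v$ than they are to each other. Among the maximum matchings that miss $w$, choose $M'$ with $|M\cap M'|$ maximum.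

By the choice of $u,v$, the matching $M'$ covers $u$ and $v$. Since $M$ and $M'$ cover equally many vertices, at least two vertices are covered by $M$ and not by $M'$. Let $x\ne w$ be one of them, and let $xy\in M$. By maximality of $M'$, the vertex $y$ is covered by an edge $yz\in M'$. Here $z\ne x$, since $M'$ misses $x$, and therefore $yz\notin M$. Now $M'-yz+xy$ is a maximum matching. It misses $w$, because $w\neq x$ and because $w\ne y$ ($M'$ covers $y$ but not $w$). It shares one more edge with $M$ than $M'$ does, a contradiction.
\end{proof}

\begin{lemma}\label{lem:decomp}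
If $\alpha(G)\le2$, then $G$ has an induced subgraph that is the join of graphs $G_1,\dots,G_r$ ($r\ge0$) with $\sum_i\chi(G_i)=\chi(G)$ and $|V(G_i)|=2\chi(G_i)-1$ for all $i$.
\end{lemma}

\begin{proof}
Let $G'$ be a minimal induced subgraph with $\chi(G')=\chi(G)$, and let $H'=\overline{G'}$. For every vertex $v$ of $G'$ we have $\chi(G'-v)=\chi(G')-1$, so \eqref{eq:chinu} gives $\nu(H'-v)=\nu(H')$. Let $H_1,\dots,H_r$ be the components of $H'$. Matching numbers add over components, so each $H_i$ satisfies the hypothesis of Lemma~\ref{lem:gallai}; with $n_i=|V(H_i)|$ we get $\nu(H_i)=(n_i-1)/2$. By \eqref{eq:chinu}, the graph $G_i=\overline{H_i}$ has $\chi(G_i)=(n_i+1)/2$. Finally, $G'$ is the join of $G_1,\dots,G_r$, and Lemma~\ref{lem:join} gives $\sum_i\chi(G_i)=\chi(G')=\chi(G)$.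
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:vertices}]
Take $G_1,\dots,G_r$ from Lemma~\ref{lem:decomp} and let $\chi_i=\chi(G_i)$. The number $2\chi_i-1$ of vertices of $G_i$ is odd, hence not $2$, and Theorem~\ref{thm:vertices} gives
\[
s(G_i)\ge\Big\lfloor\frac{2(2\chi_i-1)+6}5\Big\rfloor=\Big\lfloor\frac{4\chi_i+4}5\Big\rfloor=\Big\lceil\frac{4\chi_i}5\Big\rceil\ge\tfrac45\chi_i .
\]
By Lemma~\ref{lem:join}, $s(G)\ge\sum_is(G_i)\ge\frac45\chi(G)$, and $s(G)$ is an integer. If $G$ has no strong odd $K_t$-immersion, then $s(G)\le t-1$, so $\chi(G)\le\frac54(t-1)$, and $\chi(G)$ is an integer.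
\end{proof}

The computation shows why the additive term in $g(n)$ matters: losses in the individual factors add up. For the join of $r$ five-cycles we have $\chi=3r$, and a bound $\lfloor 2n/5\rfloor$ in each factor would give only $s\ge2r$, whereas $g(5)=3$.

\section{One terminal and one helper}\label{sec:toy}

Before the general proof we look at its routing in the smallest situation. Let $\alpha(G)\le2$ and let $a_1a_2a_3a_4a_5$ be an induced five-cycle of $G$ with vertex set $C$; indices are modulo $5$. For $y\notin C$ let
\[
Z(y)=\{i:\ y\not\sim a_i\}.
\]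
By \eqref{eq:clique} the vertices $a_i$ with $i\in Z(y)$ form a clique, so
\begin{equation}\label{eq:Z}
Z(y)\ \text{is}\ \emptyset,\ \text{a singleton, or of the form}\ \{i,i+1\}.
\end{equation}
We call $Z(y)$ the \emph{type} of $y$.

Let $u\notin C$ be a vertex with $Z(u)=\{1,2\}$, and suppose that we want $u,a_1,a_2$ to be terminals. The pair $a_1,a_2$ is an edge, but $u$ must be connected to both $a_1$ and $a_2$ by longer paths, for which we try length~$3$. We have $u\sim a_3,a_4,a_5$. Take a further vertex $x\notin C$, a \emph{helper}, with $x\sim a_1,a_2$, and try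
\[
a_1\,x\,a_c\,u\qquad\text{and}\qquad a_2\,x\,a_d\,u ,\qquad c,d\in\{3,4,5\}.
\]
Both paths pass through $x$ and end in $u$, and they are edge-disjoint exactly when $c\ne d$. So $x$ needs two neighbors among the \emph{exits} $a_3,a_4,a_5$. As $Z(x)\subseteq\{3,4,5\}$, by \eqref{eq:Z} this fails only for $Z(x)=\{3,4\}$ and $Z(x)=\{4,5\}$. In these cases one spare path inside the cycle helps: if $Z(x)=\{4,5\}$, then
\[
a_1\,x\,a_3\,u\qquad\text{and}\qquad a_2\,a_3\,a_4\,u
\]
are edge-disjoint, and the case $Z(x)=\{3,4\}$ is the mirror image under $a_1\leftrightarrow a_2$, $a_3\leftrightarrow a_5$.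

With many terminals $u$ this no longer suffices, because a spare path can be used only once. Moreover, a helper of an exceptional type can be useless: if $Z(u)=\{5,1\}$, then $u\not\sim a_5$, and a helper of type $\{3,4\}$, whose only exit is $a_5$, cannot connect $a_1$ to $u$. Similarly, if $Z(u)=\{2,3\}$, then a helper of type $\{4,5\}$, whose only exit is $a_3$, cannot connect $a_2$ to $u$. We shall therefore not use helpers of type $\{3,4\}$ for $a_1$, nor helpers of type $\{4,5\}$ for $a_2$. So we need three things: a labeling of the cycle for which few potential helpers have type $\{3,4\}$ or $\{4,5\}$; enough remaining helpers, for each of $a_1,a_2$ one per missing edge to a terminal; and a rule for choosing exits so that no edge $xa_j$ at a helper and no edge $a_ju$ at a terminal is used twice.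

\section{Proof of Theorem~\ref{thm:vertices}}\label{sec:vertices}

We have $g(1)=1$, which is trivial. For $n\ge3$ we use induction on $n$. Put $k=g(n)$, so
\begin{equation}\label{eq:k}
5k\le2n+6 .
\end{equation}
Deleting edges of $G$ while keeping $\alpha\le2$ cannot increase $s$. So we may assume that $H$ is \emph{maximal} triangle-free; then any two distinct vertices non-adjacent in $H$ have a common $H$-neighbor. Since $s(G)\ge\omega(G)$, we may also assume that $\omega(G)\le k-1$.

\subsection{An induced five-cycle}

First, $k\le\lceil n/2\rceil$. For odd $n$ this follows from $\frac{2n+6}5<\frac{n+1}2+1$, and for even $n>2$ from $\frac{2n+6}5<\frac n2+1$. If $H$ were bipartite, then the larger part would be a clique of $G$ with at least $\lceil n/2\rceil\ge k$ vertices, contrary to $\omega(G)\le k-1$. So $H$ has an odd cycle.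

Let $v_0v_1\cdots v_{\ell-1}$ be a shortest odd cycle of $H$. It is induced, since a chord would split off a shorter odd cycle, and $\ell\ge5$, since $H$ is triangle-free. Suppose $\ell\ge7$. Then $v_0v_3\notin E(H)$, so $v_0$ and $v_3$ have a common $H$-neighbor $w$. The closed walk $v_0v_1v_2v_3wv_0$ has length $5$, so $H$ has an odd cycle of length at most $5$, a contradiction. So $\ell=5$. As $\overline{C_5}\cong C_5$, the graph $G$ has an induced cycle $a_1a_2a_3a_4a_5$. Let $C$ be its vertex set and define $Z(y)$ for $y\notin C$ as in Section~\ref{sec:toy}, so that \eqref{eq:Z} holds. In particular $n\ge5$; so for $n\in\{3,4\}$ the assumption $\omega(G)\le k-1$ is never satisfied, and the claim holds.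

\subsection{Orders five, six and seven}

If $n=5$, then $k=3$. Use the terminals $a_1,a_2,a_3$ with the paths $a_1a_2$, $a_2a_3$ and $a_3a_4a_5a_1$.

If $n\in\{6,7\}$, then $k\le4$. Take $y\notin C$. By \eqref{eq:Z} we may rotate the cycle so that $Z(y)\subseteq\{3,4\}$. Use the terminals $y,a_5,a_1,a_2$ with the edges $ya_5$, $ya_1$, $ya_2$, $a_5a_1$, $a_1a_2$ and the path $a_2a_3a_4a_5$.

\subsection{Removing the five-cycle and choosing its labeling}

Let $n\ge8$. The graph $G'=G-C$ has $n-5\ge3$ vertices, and $g(n-5)=k-2$. By induction $G'$ has a strong odd $K_{k-2}$-immersion; let $T$ be its set of terminals and $\mathcal P'$ its family of paths. We shall add $a_1$ and $a_2$ to the terminals. The helpers are taken from $N=V(G')\setminus T$, where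
\[
|N|=n-5-(k-2)=n-k-3 .
\]
Let $m=n-2k$. Then $m\ge0$: for even $n$ because $k\le n/2$, and for odd $n\ge9$ because $\frac{2n+6}5<\frac{n+1}2$. Moreover, \eqref{eq:k} is equivalent to
\begin{equation}\label{eq:N}
|N|=n-k-3\le3(n-2k)+3=3m+3 .
\end{equation}
For each $i$ let $\nu_i$ be the number of $x\in N$ with $Z(x)=\{i,i+1\}$. Thus $\sum_i\nu_i\le3m+3$.

\begin{claim}\label{cl:labels}
There are cyclically consecutive indices $i,j$ (in one of the two orders) with $\nu_i\le m$ and $\nu_j\le m+1$.
\end{claim}

\begin{proof}
Let $L=\{i:\nu_i\le m\}$. If $|L|\le1$, then four of the $\nu_i$ are at least $m+1$, but $4(m+1)>3m+3$. So $|L|\ge2$. If $L$ contains two consecutive indices, we are done. Otherwise $|L|=2$, and the other three $\nu_j$ are at least $m+1$ with sum at most $3m+3$, so all three equal $m+1$. Take any $i\in L$ and $j=i+1$.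
\end{proof}

The pairs $\{i,i+1\}$ and $\{j,j+1\}$ share exactly one element. By a rotation, followed by a reflection if $j=i-1$, we send the common element to $4$, the pair $\{i,i+1\}$ to $\{3,4\}$ and the pair $\{j,j+1\}$ to $\{4,5\}$. From now on, therefore,
\begin{equation}\label{eq:types}
|\{x\in N: Z(x)=\{3,4\}\}|\le m,\qquad|\{x\in N: Z(x)=\{4,5\}\}|\le m+1 .
\end{equation}

\subsection{Counting helpers}

The terminals that cannot be joined directly to $a_1$ or $a_2$ form the sets
\[
D_i=\{u\in T:\ u\not\sim a_i\},\qquad i=1,2 .
\]
The helpers usable for $a_1$ and for $a_2$ are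
\[
W_1=\{x\in N: x\sim a_1,\ Z(x)\neq\{3,4\}\},\qquad W_2=\{x\in N: x\sim a_2,\ Z(x)\ne\{4,5\}\}.
\]
We need about one helper for each vertex of $D_i$. Here the assumption $\omega(G)\le k-1$ is used: the non-neighbors of $a_1$ form a clique, so there are at most $k-1$ of them, and if many lie in $T$, then few lie in $N$. Precisely, $a_3$ and $a_4$ are among them, so at most $k-3-|D_1|$ of them lie in $N$, and by \eqref{eq:types}
\[
|W_1|\ge(n-k-3)-(k-3-|D_1|)-m=|D_1| .
\]
The non-neighbors of $a_2$ include $a_4,a_5$, and the same computation, with $m+1$ in place of $m$, gives $|W_2|\ge|D_2|-1$. So for $a_2$ one helper may be missing. The spare path $a_2a_3a_4u$ of Section~\ref{sec:toy} will replace it.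

We collect the adjacencies that are needed. All follow from \eqref{eq:Z}.
\begin{itemize}
\item[(a)] If $u\in D_1$, then $u\sim a_3,a_4$. If $u\in D_2$, then $u\sim a_4,a_5$.
\item[(b)] If $x\in W_1$ and $x\not\sim a_3$, then $x\sim a_4,a_5$. If $x\in W_2$ and $x\not\sim a_5$, then $x\sim a_4$.
\item[(c)] No vertex outside $C$ is non-adjacent to both $a_3$ and $a_5$.
\end{itemize}
Indeed, in (a) the set $Z(u)$ contains $1$ and so misses $3,4$ (respectively contains $2$ and so misses $4,5$). In the first part of (b), $Z(x)$ contains $3$ and is not $\{3,4\}$, so it is $\{3\}$ or $\{2,3\}$; in the second, $Z(x)$ contains $5$ and is not $\{4,5\}$, so it misses $4$. For (c), $3$ and $5$ are not consecutive.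

\subsection{Assigning helpers and exits}

Each $u\in D_1$ gets a helper $f_1(u)$ and an exit $c_1(u)\in\{3,4,5\}$, and each $u\in D_2$, with at most one exception, gets a helper $f_2(u)$ and an exit $c_2(u)\in\{4,5\}$. The intended paths are $a_i\,f_i(u)\,a_{c_i(u)}\,u$. Two kinds of collision have to be excluded: at a terminal $u\in D_1\cap D_2$, and at a vertex $x\in N$ that is a helper both for $a_1$ and for $a_2$. They can be treated together if, as far as possible, a terminal in $D_1\cap D_2$ uses the same helper twice, so that both collisions concern the same pair of exits, as in Section~\ref{sec:toy}.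

Let $f_1\colon D_1\to W_1$ be an injection. Let $\star$ be a formal symbol, standing for the spare path, and choose $X_2\subseteq W_2\cup\{\star\}$ with $|X_2|=|D_2|$. Choose a bijection $f_2\colon D_2\to X_2$ such that
\begin{equation}\label{eq:samehelper}
f_2(u)=f_1(u)\quad\text{whenever } u\in D_1\cap D_2 \text{ and } f_1(u)\in X_2 .
\end{equation}
This is possible because $f_1$ is injective: define $f_2$ on these $u$ first, and extend it arbitrarily to a bijection.

For $u\in D_2$ let
\[
c_2(u)=\begin{cases}5&\text{if } f_2(u)\neq\star\text{ and }f_2(u)\sim a_5,\\4&\text{otherwise,}\end{cases}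
\]
and for $u\in D_1$ let
\[
c_1(u)=\begin{cases}3&\text{if } f_1(u)\sim a_3,\\5&\text{if } f_1(u)\not\sim a_3,\ u\in D_2\text{ and }c_2(u)=4,\\4&\text{otherwise.}\end{cases}
\]
So $a_2$ prefers the exit $a_5$ and $a_1$ prefers $a_3$. If $a_1$ cannot have $a_3$, it takes $a_4$, unless the partner path of the same terminal already occupies $a_4$. Define
\begin{align*}
P_1(u)&=a_1\,f_1(u)\,a_{c_1(u)}\,u &&\text{for } u\in D_1,\\
P_2(u)&=a_2\,f_2(u)\,a_{c_2(u)}\,u &&\text{for } u\in D_2\text{ with } f_2(u)\ne\star,\\
P_2(u)&=a_2\,a_3\,a_4\,u &&\text{for } u\in D_2\text{ with } f_2(u)=\star .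
\end{align*}
The last case occurs for at most one $u$, and then $c_2(u)=4$.

\emph{These are paths of $G$.} The first edge exists by the definition of $W_1,W_2$; for $\star$, the edges $a_2a_3$ and $a_3a_4$ lie on the cycle. Consider $P_1(u)$. If $c_1(u)=3$, then $f_1(u)\sim a_3$, and $a_3\sim u$ by (a). If $c_1(u)=4$, then $f_1(u)\not\sim a_3$, so $f_1(u)\sim a_4$ by (b), and $a_4\sim u$ by (a). If $c_1(u)=5$, then $f_1(u)\sim a_5$ by (b), and $a_5\sim u$ by (a) because $u\in D_2$. Consider $P_2(u)$. If $c_2(u)=5$, then $f_2(u)\sim a_5$, and $a_5\sim u$ by (a). If $c_2(u)=4$, then $a_4\sim u$ by (a), and if $f_2(u)\ne\star$, then $f_2(u)\not\sim a_5$, so $f_2(u)\sim a_4$ by (b).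

\subsection{The immersion}

Let $\mathcal P$ consist of $\mathcal P'$, the edge $a_1a_2$, the edges $a_iu$ with $i\in\{1,2\}$ and $u\in T\setminus D_i$, and the paths $P_i(u)$ with $u\in D_i$. The terminal set is $T\cup\{a_1,a_2\}$, which has $k$ elements. Every pair of terminals is joined by a path of odd length. All interior vertices lie in $N\cup\{a_3,a_4,a_5\}$, because $\mathcal P'$ belongs to a strong immersion. It remains to show that the paths are edge-disjoint.

Every new edge meets $C$, so it is not used by $\mathcal P'$. We go through the new edges by type.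
\begin{itemize}
\item \emph{Edges inside $C$.} The edge $a_1a_2$ is used once, and $a_2a_3$, $a_3a_4$ are used only by the path for $\star$.
\item \emph{Edges between $\{a_1,a_2\}$ and $T$} occur only as paths of length $1$.
\item \emph{Edges between $a_i$ ($i=1,2$) and $N$} are used at most once, since $f_i$ is injective.
\item \emph{Edges $a_ju$ with $j\in\{3,4,5\}$ and $u\in T$} can be used only by $P_1(u)$ and $P_2(u)$. If $u\in D_1\cap D_2$, then $c_1(u)\neq c_2(u)$: if $c_2(u)=4$, then $c_1(u)\in\{3,5\}$, and if $c_2(u)=5$, then $c_1(u)\in\{3,4\}$.
\item \emph{Edges $xa_j$ with $x\in N$ and $j\in\{3,4,5\}$.} Suppose such an edge is used twice. As $f_1$ and $f_2$ are injective, there are $u\in D_1$ and $u'\in D_2$ with $f_1(u)=f_2(u')=x$ and $c_1(u)=c_2(u')=j\in\{4,5\}$.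

If $j=4$, then $x\not\sim a_3$ because $c_1(u)\neq3$, and $x\not\sim a_5$ because $c_2(u')\ne5$. This contradicts (c).

If $j=5$, then $c_1(u)=5$ means that $u\in D_2$ and $c_2(u)=4$. Since $f_1(u)=x\in X_2$, \eqref{eq:samehelper} gives $f_2(u)=x=f_2(u')$, so $u'=u$ and $c_2(u')=4$, a contradiction.
\end{itemize}
Hence $s(G)\ge k$, and Theorem~\ref{thm:vertices} is proved. With Section~\ref{sec:reduction}, this also proves Theorem~\ref{thm:A}. \qed

\begin{remark}
The fraction $\frac25$ reflects that two terminals are gained from five vertices. The theorem is tight for $n=5$: a strong odd $K_4$-immersion needs terminals of degree at least $3$, so $s(C_5)=3=g(5)$.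
\end{remark}

\section{Asymptotically better immersions}\label{sec:asymptotic}

\subsection{The threshold}

We now choose a terminal set $T$ of size about $\tau n$ at random and try to connect \emph{all} non-adjacent pairs in $T$ by paths $uxyv$ with $x,y\notin T$. A count shows which $\tau$ one may hope for.

By \eqref{eq:clique} we are done if some vertex has at least $\tau n$ neighbors in $H$. Consider the extreme case in which every $H$-degree is about $\tau n$, and put $N=V(G)\setminus T$, so $|N|\approx(1-\tau)n$. An edge $xy$ of $G[N]$ can serve only pairs $(u,v)$ with $u\in N_G(x)\cap T$ and $v\in N_H(u)\cap T$. There are about $(1-\tau)\tau n$ choices for $u$ and then $\tau^2n$ for $v$, so about $\tau^3(1-\tau)n^2$ pairs at most. If $xy$ divides its capacity $1$ equally among them, each pair gets $1/(\tau^3(1-\tau)n^2)$. A fixed pair $u\not\sim v$ has about $(1-\tau)^2n$ choices for $x\in N_G(u)\cap N$, and for each of them at least about $(1-2\tau)(1-\tau)n$ choices for $y\in N_G(x)\cap N_G(v)\cap N$. It can be fully served if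
\[
\frac{(1-\tau)^3(1-2\tau)n^2}{\tau^3(1-\tau)n^2}=\frac{(1-2\tau)(1-\tau)^2}{\tau^3}\ge1 .
\]
The same count for an edge $ux$ between $T$ and $N$ gives shares of $1/(\tau^2n)$ and a total of $(1-\tau)^2/\tau^2>1$, so these edges are not the bottleneck. This is only a heuristic, but it gives the right threshold for our proof. Let
\[
\phi(\tau)=(1-2\tau)(1-\tau)^2-\tau^3 .
\]
This function is strictly decreasing on $[0,\frac12]$, and $\phi(0.4)=0.008>0>\phi(0.41)$. Let $\tau_0\in(0.4,0.41)$ be its root. With $\lambda_0=\tau_0/(1-\tau_0)$, dividing $\phi(\tau_0)=0$ by $(1-\tau_0)^3$ gives $1-\lambda_0=\lambda_0^3$. So $1/\lambda_0$ is a real root of $z^3=z^2+1$. This root is unique, because $z^2(z-1)=1$ forces $z>1$, where the left side is increasing; hence $1/\lambda_0=\psi$ and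
\[
\frac1{2\tau_0}=\frac{1+\lambda_0}{2\lambda_0}=\frac{1+\psi}2=c_0 .
\]
Since $1.4655^2\cdot0.4655<1<1.4656^2\cdot0.4656$, we have $1.4655<\psi<1.4656$, and therefore $1.2327<c_0<1.2328$.

\begin{proposition}\label{prop:main}
For every $\tau<\tau_0$ there is $n_0$ such that every graph $G$ with $\alpha(G)\le2$ and $n\ge n_0$ vertices has $s(G)\ge\tau n$.
\end{proposition}

\subsection{Tools}

We use the max-flow min-cut theorem (the maximum value of a flow equals the minimum capacity of a cut) and two tail bounds for a sum $S$ of independent random variables. \emph{Hoeffding:} if $S$ has at most $d$ summands with values in $[0,1]$, then $\Pr(|S-\mathbb ES|\ge a)\le2\exp(-2a^2/d)$. \emph{Bernstein:} if the summands are indicators and $S$ has variance at most $V$, then $\Pr(|S-\mathbb ES|\ge a)\le2\exp\big(-a^2/(2V+\frac23a)\big)$.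

A hypergraph is \emph{$k$-uniform} if all its edges have $k$ vertices; the \emph{codegree} of two vertices is the number of edges containing both; a \emph{matching} is a set of pairwise disjoint edges.

\begin{theorem}[Kahn \cite{Kahn}; for a quantitative form see Molloy and Reed \cite{MR}]\label{thm:kahn}
For every integer $k\ge2$ and $\varepsilon>0$ there are $\sigma>0$ and $D_0$ such that for $D\ge D_0$ the following holds. If a $k$-uniform hypergraph has maximum degree at most $D$ and any two distinct vertices lie in at most $\sigma D$ common edges, then its edge set can be partitioned into at most $(1+\varepsilon)D$ matchings.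
\end{theorem}

Both sources prove this for the list chromatic index, which is at least the chromatic index.

\subsection{Proof of Proposition~\ref{prop:main}: set-up}

Increasing $\tau$ makes the statement stronger, so we may assume $\frac25\le\tau<\tau_0$. Put $\delta=\tau$; we keep two letters because $\delta$ will bound $H$-degrees and $\tau$ is the density of terminals. Since $\phi(\tau)>0$, that is, $1-2\delta>\big(\frac\tau{1-\tau}\big)^2\delta$, by continuity there are $\tau_1>\tau$ and $\eta>0$ such that, with
\[
\mu=1-\tau_1-\eta>0,\qquad\lambda=\frac{\tau_1}\mu ,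
\]
we have
\begin{equation}\label{eq:lambda}
\lambda<1,\qquad1-2\delta>\lambda^2\delta,\qquad\lambda>\frac\delta{1-\delta}.
\end{equation}
The last inequality holds because $\tau_1>\delta$ and $\mu<1-\tau_1<1-\delta$. Next fix $\varepsilon>0$ with $\sqrt\varepsilon\le\eta/20$ and $3\sqrt\varepsilon\le\tau_1-\tau$. Finally let
\[
\xi=n^{-1/3},\qquad M=\frac1{\tau_1\delta},\qquad J=\frac1{\tau_1^2\delta}.
\]
Throughout, $n$ is large in terms of the constants $\tau,\tau_1,\eta,\varepsilon$, and $O(\cdot)$ refers to these constants.

By \eqref{eq:clique} each $N_H(w)$ is a clique of $G$. If some $d_H(w)\ge\tau n$, then $s(G)\ge\omega(G)\ge\tau n$. So we may assume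
\begin{equation}\label{eq:rho}
\rho(w):=\frac{d_H(w)}n<\delta<0.41\qquad\text{for all } w .
\end{equation}
This is the only use of $\alpha(G)\le2$ in the proof.

\paragraph{Random partition.} For $S\subseteq V(G)$ write $d_S(w)=|N_H(w)\cap S|$. Place each vertex independently into $T$, $N$ or $R$ with probabilities $\pi_T=\tau_1$, $\pi_N=\mu$, $\pi_R=\eta$. The set $T$ will provide the terminals, $N$ the interior vertices of almost all paths, and $R$ is a reserve for the last few. For each of the three sets $S$, Hoeffding's inequality applied to $|S|$ and to the $n$ numbers $d_S(w)$ with $a=\xi n$ and $d=n$ bounds each failure probability by $2\exp(-2\xi^2n)=2\exp(-2n^{1/3})$. There are $3(n+1)$ events, so for large $n$ some partition satisfies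
\begin{equation}\label{eq:partition}
\big||S|-\pi_Sn\big|\le\xi n,\qquad|d_S(w)-\pi_S\rho(w)n|\le\xi n\qquad(S\in\{T,N,R\},\ w\in V(G)).
\end{equation}
Fix it. The set of \emph{demands} is $\mathcal D=E(H[T])$, the set of non-adjacent pairs of $T$. By \eqref{eq:rho}, $|\mathcal D|\le\frac12\delta n^2\le\frac14n^2$. We fix an orientation $(u,v)$ of each demand.

\subsection{Routing one demand}

Fix a demand $(u,v)$. Let
\[
b=\big\lceil(\mu(1-\delta)-2\xi)n\big\rceil\le\mu(1-\delta)n .
\]
For $w\in T$ we have $|N_G(w)\cap N|=|N|-d_N(w)\ge(\mu(1-\delta)-2\xi)n$ by \eqref{eq:partition} and \eqref{eq:rho}. So we can choose $X\subseteq N_G(u)\cap N$ and $Y\subseteq N_G(v)\cap N$ with $|X|=|Y|=b$; these sets may overlap.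

We distribute a total weight of $1$ over the paths $uxyv$ with $x\in X$, $y\in Y$, $x\sim y$. An edge between $T$ and $N$ is shared only by the demands at its end in $T$. There are at most about $\tau_1\delta n=n/M$ of them, so we allow each demand to use $M/n$ of the edge. For an edge $xy$ inside $N$ the allowance should depend on $x$ and $y$: if $\rho(x)$ is large, then $x$ has few $G$-neighbors $u\in T$, so few demands can use the edge and each may use more of it. We therefore allow
\[
\kappa(x,y)=\frac J{n^2\,(1-\max\{\rho(x),\rho(y)\})} .
\]

\begin{lemma}\label{lem:flow}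
If $n$ is large (independently of the demand), there are weights $f_{uv}(x,y)\ge0$ on the pairs $(x,y)\in X\times Y$ with $x\sim y$, of total sum $1$, such that $\sum_yf_{uv}(x,y)\le M/n$ for each $x\in X$, $\sum_xf_{uv}(x,y)\le M/n$ for each $y\in Y$, and $f_{uv}(x,y)\le\kappa(x,y)$.
\end{lemma}

\begin{proof}
Consider the network with arcs from a source to each element of a copy of $X$, from $x$ in this copy to $y$ in a disjoint copy of $Y$ whenever $x\sim y$, and from each element of the copy of $Y$ to a sink. The capacities are $M/n$, $\kappa(x,y)$ and $M/n$, respectively. It suffices to show that every cut has capacity at least $1$; then a maximum flow has value at least $1$, and scaling it down to value $1$ gives the weights.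

A cut is described by the set $X'\subseteq X$ on the source side and the set $Y'\subseteq Y$ on the sink side. Its capacity is
\[
\frac Mn\big(2b-|X'|-|Y'|\big)+\sum_{\substack{x\in X',\,y\in Y'\\x\sim y}}\kappa(x,y).
\]
By symmetry we may assume $|X'|=\mu pn\ge|Y'|=\mu qn$, so that $0\le q\le p\le1-\delta$.

Let $y\in Y'$. The number of $G$-neighbors of $y$ in $X'$ is at least
\[
|X'|-1-d_N(y)\ge\big(\mu(p-\rho(y))-2\xi\big)n ,
\]
where $-1$ accounts for the possibility $y\in X'$. For each of them, $\kappa(x,y)\ge J/(n^2(1-\rho(y)))$. Moreover, by \eqref{eq:rho},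
\[
\frac{p-\rho(y)}{1-\rho(y)}=1-\frac{1-p}{1-\rho(y)}\ge1-\frac{1-p}{1-\delta}=\frac{p-\delta}{1-\delta},\qquad\frac{2\xi}{1-\rho(y)}\le4\xi .
\]
So $y$ contributes at least $\frac Jn\big(\mu\frac{(p-\delta)^+}{1-\delta}-4\xi\big)$ to the sum, where $z^+=\max\{z,0\}$; for $p<\delta$ this bound is negative and holds trivially. Using $2b\ge2(\mu(1-\delta)-2\xi)n$, $\mu q\le1$ and
\[
M\mu=\frac1{\lambda\delta},\qquad J\mu^2=\frac1{\lambda^2\delta},
\]
we see that the capacity of the cut is at least $F(p,q)-4(M+J)\xi$, where
\begin{equation}\label{eq:F}
F(p,q)=\frac{2-2\delta-p-q}{\lambda\delta}+\frac{q\,(p-\delta)^+}{\lambda^2\delta(1-\delta)} .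
\end{equation}

We show that $F$ is bounded below by a constant larger than $1$. For fixed $p$ it is affine in $q\in[0,p]$, so $F(p,q)\ge\min\{F(p,0),F(p,p)\}$. First, as $p\le1-\delta$,
\[
F(p,0)=\frac{2-2\delta-p}{\lambda\delta}\ge\frac{1-\delta}{\lambda\delta}>1,
\]
since $\lambda<1$ and $\delta<\frac12$. Next, let $h(p)=F(p,p)$. This function is continuous, and it is decreasing on $[0,\delta]$, where the second term vanishes. On $[\delta,1-\delta]$,
\[
h'(p)=-\frac2{\lambda\delta}+\frac{2p-\delta}{\lambda^2\delta(1-\delta)}
\]
has the sign of
\[
2p-\delta-2\lambda(1-\delta)\le2-3\delta-2\delta=2-5\delta\le0 ,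
\]
by $p\le1-\delta$, by $\lambda(1-\delta)>\delta$ from \eqref{eq:lambda}, and by $\delta\ge\frac25$. Hence
\[
h(p)\ge h(1-\delta)=\frac{1-2\delta}{\lambda^2\delta}>1
\]
by \eqref{eq:lambda}. So $F\ge F_0$ with $F_0=\min\big\{\frac{1-\delta}{\lambda\delta},\frac{1-2\delta}{\lambda^2\delta}\big\}>1$ independent of $n$, and for large $n$ every cut has capacity at least $F_0-4(M+J)\xi\ge1$.
\end{proof}

With the constant allowance $J/n^2$ in place of $\kappa(x,y)$, the factor $1-\delta$ in the denominator of the last term of \eqref{eq:F} would disappear. At the critical point $p=q=1-\delta$ we would then need $(1-\delta)(1-2\delta)>\lambda^2\delta$, which is more than \eqref{eq:lambda} gives.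

\subsection{From fractional to integral routing}

\paragraph{The hypergraph.} Let $\mathcal H$ be the $4$-uniform hypergraph whose vertices are the demands, the edges of $G$ between $T$ and $N$, and the edges of $G[N]$. For each demand $(u,v)$ and each pair $(x,y)\in X\times Y$ with $x\sim y$, where $X,Y$ are the sets chosen for this demand, $\mathcal H$ has the edge
\[
e=\{uv,\ ux,\ xy,\ yv\}
\]
with weight $f(e)=f_{uv}(x,y)$. It corresponds to the path $uxyv$, which it determines. By \eqref{eq:rho}, $f(e)\le\kappa(x,y)\le2J/n^2$. A matching in $\mathcal H$ is a family of pairwise edge-disjoint paths that serve distinct demands. For a vertex $z$ of $\mathcal H$ let $f(z)=\sum_{e\ni z}f(e)$. The constants $M$ and $J$ were chosen to make these sums at most about $1$: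
\begin{itemize}
\item If $z$ is a demand, then $f(z)=1$.
\item If $z=ux$ with $u\in T$, $x\in N$, then each of the $d_T(u)\le(\tau_1\delta+\xi)n$ demands at $u$ contributes a row sum or a column sum (or nothing), which is at most $M/n$. So $f(z)\le M(\tau_1\delta+\xi)=1+M\xi$.
\item Let $z=xy\in E(G[N])$ with $\rho(x)\ge\rho(y)$. Assign to each edge $e\ni z$ the ordered pair $(u,v)$, where $u$ is the end of its path next to $x$ and $v$ is the end next to $y$ (this need not be the orientation of the demand). This map is injective, and $u\in N_G(x)\cap T$, $v\in N_H(u)\cap T$. By \eqref{eq:partition} there are at most $(\tau_1(1-\rho(x))+2\xi)n$ choices for $u$ and then at most $(\tau_1\delta+\xi)n$ choices for $v$. Each weight is at most $\kappa(x,y)=J/(n^2(1-\rho(x)))$. Hence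
\[
f(z)\le J\Big(\tau_1+\frac{2\xi}{1-\rho(x)}\Big)(\tau_1\delta+\xi)\le J(\tau_1+4\xi)(\tau_1\delta+\xi)=1+O(\xi).
\]
\end{itemize}

\paragraph{Codegrees.} Any two vertices of $\mathcal H$ lie in at most $n$ common edges. Two demands, or two edges of $G[N]$, lie in none. Two edges between $T$ and $N$ lie in at most one, as they would be the first and last edge of the path. A demand and an edge of $G[N]$ lie in at most two. An edge between $T$ and $N$ together with a demand, or with an edge of $G[N]$, fixes three of the four vertices of the path and their positions on it.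

\paragraph{Sparsification.} Keep each edge $e$ of $\mathcal H$ independently with probability $nf(e)\le2J/n\leq 1$, and let $\mathcal H'$ be the resulting hypergraph. The degree of $z$ in $\mathcal H'$ is a sum of independent indicators with mean $nf(z)\le2n$ and hence variance at most $2n$. By Bernstein's inequality with $a=n^{2/3}$, it deviates from its mean by at least $n^{2/3}$ with probability at most
\[
2\exp\Big(-\frac{n^{4/3}}{4n+\frac23n^{2/3}}\Big)\le2e^{-n^{1/3}/5}.
\]
With $j=\lceil\sqrt n\rceil$, a given pair of vertices has codegree at least $j$ in $\mathcal H'$ with probability at most $\binom nj(2J/n)^j\le(2J)^j/j!$. Let $\sigma$ and $D_0$ be given by Theorem~\ref{thm:kahn} for $k=4$ and $\varepsilon$, and let $D=(1+\varepsilon)n$, which is at least $D_0$ for large $n$. As $\mathcal H$ has at most $n^2$ vertices, a union bound shows that for large $n$ there is an outcome in which all degrees are at most $D$, all demands have degree at least $(1-\varepsilon)n$, and all codegrees are at most $\sqrt n\le\sigma D$.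

\paragraph{A large matching.} By Theorem~\ref{thm:kahn}, $E(\mathcal H')$ is a union of at most $(1+\varepsilon)^2n$ matchings. Each edge contains exactly one demand, so $|E(\mathcal H')|\ge(1-\varepsilon)n|\mathcal D|$. Therefore some matching has at least
\[
\frac{1-\varepsilon}{(1+\varepsilon)^2}|\mathcal D|\ge(1-3\varepsilon)|\mathcal D|
\]
edges (the empty matching, if $\mathcal D=\emptyset$); here $(1-3\varepsilon)(1+\varepsilon)^2=1-\varepsilon-5\varepsilon^2-3\varepsilon^3\le1-\varepsilon$. It gives pairwise edge-disjoint paths $uxyv$ with $x,y\in N$, one for every demand outside a set $U\subseteq\mathcal D$ with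
\[
|U|\le3\varepsilon|\mathcal D|\le\tfrac34\varepsilon n^2\le\varepsilon n^2 .
\]

\subsection{The remaining demands}

A few terminals may be involved in many unserved demands, so we discard them. Let $T'$ be the set of vertices of $T$ incident with at most $\sqrt\varepsilon\,n$ demands of $U$. Then $|T\setminus T'|\le2|U|/(\sqrt\varepsilon\,n)\le2\sqrt\varepsilon\,n$, so
\[
|T'|\ge(\tau_1-\xi-2\sqrt\varepsilon)n\ge\tau n
\]
for large $n$. Discard all paths with an end outside $T'$.

Route the demands of $U$ inside $T'$ one at a time, by paths $uxyv$ with $x,y\in R$. When treating $uv$, let $X$ (respectively $Y$) now denote the set of $x\in R$ such that $ux$ (respectively $vx$) is an edge of $G$ not used so far. Each earlier demand of $U$ at $u$ used one edge from $u$ to $R$, no other demand used such an edge, and there are at most $\sqrt\varepsilon\,n$ demands of $U$ at $u$; the same holds for $v$. By \eqref{eq:partition}, \eqref{eq:rho} and $\sqrt\varepsilon\le\eta/20$,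
\[
|X|,|Y|\ge\big(\eta(1-\delta)-2\xi-\sqrt\varepsilon\big)n\ge(0.54\,\eta-2\xi)n\ge\tfrac12\eta n .
\]
Each $x\in X$ has at least
\[
|Y|-1-d_R(x)\ge\big(\eta(1-2\delta)-4\xi-\sqrt\varepsilon\big)n\ge(0.13\,\eta-4\xi)n\ge\tfrac1{10}\eta n
\]
$G$-neighbors in $Y$. So there are at least $\frac1{20}\eta^2n^2>2\varepsilon n^2$ ordered pairs $(x,y)\in X\times Y$ with $x\sim y$. At most $|U|\le\varepsilon n^2$ edges of $G[R]$ have been used, and each excludes at most two pairs. Hence some pair $(x,y)$ gives a path $uxyv$ all of whose edges are unused.

Finally, join adjacent vertices of $T'$ by their edge. We have used edges inside $T'$ for these, edges of $G[N]$ and between $T$ and $N$ for the paths from the matching, and edges of $G[R]$ and between $T$ and $R$ for the last paths. So all paths are edge-disjoint. They have length $1$ or $3$ and interior vertices in $N\cup R$, which contains no terminal. Hence $s(G)\ge|T'|\ge\tau n$, which proves Proposition~\ref{prop:main}. \qed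

\section{Proof of Theorem~\ref{thm:B} and Corollary~\ref{cor:C}}\label{sec:finish}

Proposition~\ref{prop:main} handles the large factors in Lemma~\ref{lem:decomp}. The small factors may be numerous, so a constant loss in each is not affordable. But many small factors help each other: a vertex of one factor is adjacent to everything in the others, and helpers can be taken from there.

\begin{lemma}\label{lem:small}
For every $n_0$ there is $C_0$ such that if $L$ is the join of graphs $G_i$ with $|V(G_i)|=2\chi(G_i)-1<n_0$, then $s(L)\ge\chi(L)-C_0$.
\end{lemma}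

\begin{proof}
We may assume that $n_0$ is a positive integer. One-vertex factors have $s=\chi=1$. By Lemma~\ref{lem:join} we may remove them, and so assume that all $r$ factors have at least $3$ vertices; then $\chi(G_i)\ge2$ and $|V(G_i)|>\chi(G_i)$. Choose $r_0>n_0+1$ such that $(r-n_0)(r-n_0-1)>2rn_0^2$ for all $r\ge r_0$, and let $C_0=r_0n_0$. If $r<r_0$, then $\chi(L)\le rn_0\le C_0$ and there is nothing to prove.

Let $r\ge r_0$. Choose $T_i\subset V(G_i)$ with $|T_i|=\chi(G_i)$, and $z_i\in V(G_i)\setminus T_i$. Take $\bigcup_iT_i$ as the terminal set and join adjacent terminals by their edge. Non-adjacent pairs of terminals lie inside single sets $T_i$; there are at most $rn_0^2$ of them, and each terminal is in fewer than $n_0$. Route them one at a time. For $u,v\in T_i$ we use a path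
\[
u\,z_j\,z_l\,v\qquad\text{with } i,j,l\text{ distinct},
\]
whose three edges are in $L$ because they run between different factors. An edge $uz_j$ can have been used only for an earlier pair containing $u$, and each such pair used one edge of this form. So at least $r-n_0$ indices $j\ne i$ have $uz_j$ unused, and at least $r-n_0$ indices $l\neq i$ have $z_lv$ unused. This leaves at least $(r-n_0)(r-n_0-1)$ ordered pairs $(j,l)$ with $j\ne l$. At most $rn_0^2$ edges $z_jz_l$ have been used, which excludes at most $2rn_0^2$ ordered pairs. So a suitable pair exists, the routing succeeds, and $s(L)\ge\sum_i|T_i|=\chi(L)$.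
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $c>c_0=\frac1{2\tau_0}$. Choose $\tau\in(0,\tau_0)$ with $2\tau>1/c$, and take $n_0$ from Proposition~\ref{prop:main}, enlarged so that $2\tau-1/n_0\ge1/c$. Take $C_0$ from Lemma~\ref{lem:small} for this $n_0$. Apply Lemma~\ref{lem:decomp} to $G$, and let $\chi_i=\chi(G_i)$.

If $|V(G_i)|\ge n_0$, then $\chi_i>n_0/2$, and as $2\tau\le1$,
\[
s(G_i)\ge\tau(2\chi_i-1)\ge\Big(2\tau-\frac{2\tau}{n_0}\Big)\chi_i\ge\Big(2\tau-\frac1{n_0}\Big)\chi_i\ge\frac{\chi_i}c .
\]
The join $L$ of the other factors has $s(L)\ge\chi(L)-C_0\ge\chi(L)/c-C_0$, since $c>1$. By Lemma~\ref{lem:join}, $s(G)\ge\chi(G)/c-C_0$. If $G$ has no strong odd $K_t$-immersion, then $\chi(G)\le c\,s(G)+cC_0\le c(t-1)+cC_0$.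
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
For large $t$ we use Theorem~\ref{thm:B}. For small $t$ the rounding in $\lceil c(t-1)\rceil$ lets us use Theorem~\ref{thm:A} with a constant slightly below $\frac54$.

Let $C\ge1$ be a constant for which Theorem~\ref{thm:B} holds with $1.24>c_0$ in place of $c$. Put $m_0=200\,C$ and
\[
c=\max\Big\{1.245,\ \frac54-\frac1{m_0}\Big\}<\frac54 .
\]
Let $m=t-1$. If $m\ge m_0$, then $C\le0.005\,m$ and $\chi(G)\le1.24\,m+C\le1.245\,m\le\lceil cm\rceil$. If $m<m_0$, then
\[
cm\ge\tfrac54m-\frac m{m_0}>\tfrac54m-1\ge\big\lfloor\tfrac54m\big\rfloor-1 ,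
\]
so $\lceil cm\rceil\ge\lfloor\frac54m\rfloor\ge\chi(G)$ by Theorem~\ref{thm:A}.

For the last statement, $K_{t-1}$ has $\alpha\le2$, chromatic number $t-1$ and no $K_t$-immersion. If $c<1$, then $\lceil c(t-1)\rceil<c(t-1)+1\le t-1$ for large $t$, so $c$ does not have the property.
\end{proof}

\begin{thebibliography}{9}
\bibitem{EM} Henry Echeverr\'ia and Jessica McDonald, \emph{Coloring graphs with independence number two and no odd clique immersions}, arXiv:2605.04022 (2026).
\bibitem{Kahn} J. Kahn, \emph{Asymptotically good list-colorings}, J. Combin. Theory Ser. A 73 (1996) 1--59.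
\bibitem{MR} M. Molloy and B. Reed, \emph{Near-optimal list colorings}, Random Structures Algorithms 17 (2000) 376--402.
\end{thebibliography}

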